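\title{Asymptotic dimension and Hirsch length of elementary amenable groups and their box spaces}

\begin{abstract}
We prove that the asymptotic dimension of a countable elementary amenable group $G$ equals its Hirsch length $h(G)$. It follows that for residually finite $G$, every box space of $G$ built from a semi-conjugacy-separating family of finite-index subgroups has asymptotic dimension $h(G)$, which answers a question of Finn-Sell and Wu. The main step is an inequality for arbitrary countable groups: asymptotic dimension is at least rational homological dimension whenever the latter is finite. We also bound or compute the asymptotic dimension of box spaces of more general families in terms of the limits of the family in the space of subgroups.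
\end{abstract}

\section{Introduction}

\subsection{Asymptotic dimension and Hirsch length}

All groups in this paper are countable and discrete. A metric $d$ on a group $G$ is \emph{proper} if its balls are finite and \emph{right-invariant} if $d(xg,yg)=d(x,y)$ for all $x,y,g\in G$. Such a metric always exists; for instance, $d(x,y)=|xy^{-1}|$ for a weighted word length $|\cdot|$ whose weights tend to infinity. If $d$ and $d'$ are two such metrics, then $d(x,y)=d(xy^{-1},e)$ shows that
\begin{equation}\label{eq:compare}
d(x,y)\le R\ \Longrightarrow\ d'(x,y)\le\rho(R):=\max\{d'(g,e):d(g,e)\le R\},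
\end{equation}
and symmetrically. All notions below are insensitive to such a change, so we fix a proper right-invariant metric $d$ on each group and write $B(R)$ for the closed $R$-ball at $e$.

Gromov's \emph{asymptotic dimension} of a metric space $X$ is the least $m\ge0$ with the following property, and $\infty$ if there is none: for every $r>0$ there are a number $D$ and families $\mathcal U_0,\dots,\mathcal U_m$ of subsets, together covering $X$, whose members have diameter at most $D$ and such that distinct members of the same $\mathcal U_i$ are at distance greater than $r$. We call $i$ the \emph{color} of the members of $\mathcal U_i$. Thus $\operatorname{asdim}X\le m$ says that at every scale $r$ the space can be cut into uniformly bounded pieces of $m+1$ colors so that pieces of one color do not see each other at scale $r$. Intersecting such covers with a subset shows that $\operatorname{asdim}$ is monotone under subspaces. Since $d$ restricts to a proper right-invariant metric on any subgroup $H\le G$, we have $\operatorname{asdim}H\le\operatorname{asdim}G$.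

Two cases are immediate. If $G$ is locally finite, let $H$ be the finite subgroup generated by $B(r)$. The cosets $Hx$ have diameter $\operatorname{diam}H$, and $d(x,y)\le r$ gives $xy^{-1}\in H$; so one color suffices and $\operatorname{asdim}G=0$. If $G=\mathbb Z$, intervals of length $L>r$ colored alternately show $\operatorname{asdim}\mathbb Z\le1$. One color does not suffice, since for $r=1$ the integers $n$ and $n+1$ would always lie in the same member.

The class of \emph{elementary amenable} groups is the smallest class that contains all finite groups and all abelian groups and is closed under extensions and directed unions. It is also closed under subgroups and quotients \cite{Chou}. The \emph{Hirsch length} $h(G)\in\{0,1,2,\dots,\infty\}$ of an elementary amenable group is determined by the rules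
\begin{itemize}
\item $h(G)=0$ for finite $G$, and $h(A)=\dim_{\mathbb Q}(A\otimes\mathbb Q)$ for abelian $A$;
\item $h(G)=h(N)+h(G/N)$ for $N\trianglelefteq G$;
\item $h(G)=\sup_i h(G_i)$ for a directed union $G=\bigcup_iG_i$.
\end{itemize}
We take it as part of the setting that $h$ is well defined. Informally, $h(G)$ counts the copies of $\mathbb Z$ used to build $G$. In particular $h$ vanishes on locally finite groups, does not change on passing to a normal subgroup of finite index, and does not increase on passing to a quotient.

So $\operatorname{asdim}$ and $h$ agree on locally finite groups and on $\mathbb Z$. Moreover $h$ is additive in extensions, and $\operatorname{asdim}$ is subadditive: $\operatorname{asdim}G\le\operatorname{asdim}N+\operatorname{asdim}G/N$ \cite{DS}. One guesses that $\operatorname{asdim}G=h(G)$. Subadditivity yields the inequality $\le$ by induction along the construction of $G$ (Section~\ref{ss:upper}), but it says nothing about the inequality $\ge$.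

\subsection{Box spaces and the question}

Let $G$ be residually finite and let $\sigma=(G_\alpha)_{\alpha\in I}$ be a family of finite-index subgroups, not necessarily normal, indexed by an arbitrary set $I$. The finite set $G/G_\alpha$ of left cosets carries the quotient metric
\[
d_\alpha(xG_\alpha,yG_\alpha)=\min_{h,h'\in G_\alpha}d(xh,yh').
\]
The \emph{box space} $\square_\sigma G$, following Roe, is the disjoint union of the \emph{pieces} $G/G_\alpha$ with the following coarse structure: a set $E\subseteq\square_\sigma G\times\square_\sigma G$ is \emph{controlled} if there are $R>0$ and a finite set $I_0\subseteq I$ with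
\begin{equation}\label{eq:controlled}
E\subseteq\Big(\bigsqcup_{\alpha\in I_0}G/G_\alpha\Big)^2\ \cup\ \bigcup_{\alpha\in I}\{(p,q)\in(G/G_\alpha)^2:d_\alpha(p,q)\le R\}.
\end{equation}
A controlled set plays the role of a set of pairs at bounded distance. By \eqref{eq:compare}, $d_\alpha\le R$ implies $d'_\alpha\le\rho(R)$ for all $\alpha$ at once, so the controlled sets do not depend on $d$. When $I$ is countable, this is the coarse structure of a metric that restricts to $d_\alpha$ on each piece and places distinct pieces increasingly far apart. For a coarse space, $\operatorname{asdim}\le m$ means that for every controlled set $E$ there are families $\mathcal U_0,\dots,\mathcal U_m$, together covering the space, such that $\bigcup_i\bigcup_{U\in\mathcal U_i}U\times U$ is controlled and $(U\times U')\cap E=\emptyset$ for distinct $U,U'$ in the same $\mathcal U_i$.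

For $G=\mathbb Z$ and $\sigma=(n\mathbb Z)_{n\ge1}$ the pieces are cycles of length $n$, and long cycles look like $\mathbb Z$ on large balls. The following conditions are meant to guarantee such behavior in general. The family $\sigma$ is \emph{separating} if every finite subset of $G\setminus\{e\}$ is disjoint from some member of $\sigma$. It is \emph{semi-conjugacy-separating} if for every finite $F\subseteq G\setminus\{e\}$ some member of $\sigma$ contains no conjugate of any element of $F$. The second condition implies the first, and for families of normal subgroups the two agree. We write $\square_FG$ and $\square_fG$ for the box spaces of the families of all finite-index subgroups and of all finite-index normal subgroups.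

The starting point consists of two known results.

\begin{theorem}[known; see \cite{FSW}]\label{thm:chain}
Let $G$ be a residually finite elementary amenable group and $\sigma$ a semi-conjugacy-separating family of finite-index subgroups of $G$. Then
\[
\operatorname{asdim}G\le\operatorname{asdim}\square_\sigma G\le\operatorname{asdim}\square_fG\le\operatorname{asdim}\square_FG\le h(G).
\]
\end{theorem}

\begin{theorem}[known; see \cite{FSW}]\label{thm:known}
Let $G=N\rtimes Q$ be residually finite with $N$ locally finite and $Q$ virtually polycyclic, and let $\sigma$ be a semi-conjugacy-separating family of finite-index subgroups of $G$. Then $\operatorname{asdim}\square_\sigma G=\operatorname{asdim}G=h(G)$.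
\end{theorem}

Finn-Sell and Wu \cite{FSW} ask:
\begin{quote}
\emph{Does $\operatorname{asdim}\square_\sigma G=\operatorname{asdim}G=h(G)$ hold for every residually finite elementary amenable group $G$ and every semi-conjugacy-separating family $\sigma$ of finite-index subgroups of $G$?}
\end{quote}
By Theorem~\ref{thm:chain}, only the inequality $\operatorname{asdim}G\ge h(G)$ is missing. If $G$ contains $\mathbb Z^n$ with $n=h(G)$, it follows from Theorem~\ref{thm:known} for $\mathbb Z^n$ and monotonicity. The next example shows that this does not suffice.

\begin{example}\label{ex:BS}
Let $\Gamma=A\rtimes\langle t\rangle$, where $A=\mathbb Z[1/2]$ and the generator $t$ of the infinite cyclic factor acts by $tat^{-1}=2a$. Then $h(\Gamma)=1+1=2$. The group is residually finite: an element $at^k$ with $k\neq0$ survives in a finite quotient of $\langle t\rangle$, and $a=2^{-j}b\ne0$ with $b\in\mathbb Z$ survives under $at^k\mapsto(a\bmod q,\,2^k)\in\mathbb Z/q\rtimes(\mathbb Z/q)^\times$ for any odd $q$ not dividing $b$. Theorem~\ref{thm:known} does not apply: $\Gamma$ is torsion-free, so it would have to be virtually polycyclic, but subgroups of virtually polycyclic groups are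 finitely generated and $A$ is not. Finally, $\Gamma$ contains no $\mathbb Z^2$. Such a subgroup would embed neither in $A$ nor in $\Gamma/A\cong\mathbb Z$, so it would contain some $a\in A\setminus\{0\}$ and some $bt^k$ with $k\ne0$; these commute only if $2^ka=a$.
\end{example}

\subsection{Results}

The answer to the question is yes.

\begin{theorem}\label{thm:main}
For every residually finite elementary amenable group $G$ and every semi-conjugacy-separating family $\sigma$ of finite-index subgroups of $G$,
\[
\operatorname{asdim}G=\operatorname{asdim}\square_\sigma G=\operatorname{asdim}\square_fG=\operatorname{asdim}\square_FG=h(G).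
\]
\end{theorem}

A lower bound for $\operatorname{asdim}$ needs an obstruction to colored covers that adds up in extensions. Group homology in the top degree is such an obstruction. For a left $\mathbb QG$-module $M$ let $H_k(G;M)=\operatorname{Tor}^{\mathbb QG}_k(\mathbb Q,M)$, and let
\[
\operatorname{hd}_{\mathbb Q}G=\sup\{k:H_k(G;M)\neq0\text{ for some }M\}
\]
be the \emph{rational homological dimension} of $G$.

\begin{theorem}\label{thm:hd}
If $G$ is a countable group with $\operatorname{hd}_{\mathbb Q}G<\infty$, then $\operatorname{asdim}G\ge\operatorname{hd}_{\mathbb Q}G$.
\end{theorem}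

\begin{theorem}\label{thm:group}
Every countable elementary amenable group $G$ satisfies $\operatorname{asdim}G=h(G)$.
\end{theorem}

Residual finiteness is not assumed in Theorem~\ref{thm:group}. The lower bound $\operatorname{asdim}G\ge h(G)$ is deduced from Theorem~\ref{thm:hd}, and it is the only half needed for the question.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The lower bound in Theorem~\ref{thm:group} and Theorem~\ref{thm:chain} give
\[
h(G)\le\operatorname{asdim}G\le\operatorname{asdim}\square_\sigma G\le\operatorname{asdim}\square_fG\le\operatorname{asdim}\square_FG\le h(G),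
\]
whether $h(G)$ is finite or not.
\end{proof}

The last result, which is not needed for the question, concerns families that need not be semi-conjugacy-separating. View subgroups of $G$ as points of the compact space $2^G$, in which a basic neighborhood of $H$ consists of all $H'$ with $H'\cap F=H\cap F$ for a given finite set $F\subseteq G$. Being a subgroup and being a normal subgroup are closed conditions, since a failure is witnessed on a finite set. For a nonempty family $\sigma=(G_\alpha)_{\alpha\in I}$ let $\bar\sigma$ be the closure of $\{G_\alpha:\alpha\in I\}$ and let $\bar\sigma^c$ be the closure of $\{xG_\alpha x^{-1}:\alpha\in I,\ x\in G\}$.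

\begin{theorem}\label{thm:box}
Let $G$ be a residually finite elementary amenable group and let $\sigma=(G_\alpha)_{\alpha\in I}$ be any nonempty family of finite-index subgroups.
\begin{enumerate}
\item[(1)] If $N\in\bar\sigma^c$ is normal in $G$, then $\operatorname{asdim}\square_\sigma G\ge h(G/N)$.
\item[(2)] If $\bar\sigma^c$ contains a locally finite normal subgroup of $G$, then $\operatorname{asdim}\square_\sigma G=h(G)$. In particular this holds for every separating family, and also if only the family of all conjugates of members of $\sigma$ is separating.
\item[(3)] If all $G_\alpha$ are normal and $h(G)<\infty$, then $\operatorname{asdim}\square_\sigma G=\max_{N\in\bar\sigma}h(G/N)$. Hence $\operatorname{asdim}\square_\sigma G=h(G)$ if and only if $\bar\sigma$ contains a locally finite group.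
\end{enumerate}
\end{theorem}

For example, let $G=\mathbb Z^2$ and $G_n=n\mathbb Z\times\mathbb Z$ for $n\ge1$. The pieces are cycles, $\bar\sigma$ consists of the $G_n$ and their limit $0\times\mathbb Z$, and part~(3) gives $\operatorname{asdim}\square_\sigma G=1<h(G)$.

Section~\ref{sec:plane} proves $\operatorname{asdim}\mathbb Z^2\ge2$ by hand and isolates the steps that must be generalized. Sections~\ref{sec:chains} and~\ref{sec:vanishing} prove Theorem~\ref{thm:hd}, Section~\ref{sec:hirsch} proves Theorem~\ref{thm:group}, and Section~\ref{sec:box} proves Theorem~\ref{thm:box}.

\section{The plane, by hand}\label{sec:plane}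

Give $\mathbb Z^2$ the $\ell^1$-metric and suppose $\operatorname{asdim}\mathbb Z^2\le1$. For $r=2$ we get two families $\mathcal U_0,\mathcal U_1$ covering $\mathbb Z^2$ with members of diameter at most $D$. Fix a point in each nonempty member of each family, assign to each $x\in\mathbb Z^2$ a color and a member of that color containing $x$, and let $f(x)$ be the fixed point of that member. Then $f$ moves points by at most $D$.

\emph{Collapse.} Cut each unit square into the counterclockwise triangles $(x,x+e_1,x+e_1+e_2)$ and $(x,x+e_1+e_2,x+e_2)$, which have diameter $2$. A triangle has three vertices and there are two colors, so two vertices have the same color. They are at distance at most $2$, so they were assigned the same member and have the same image under $f$.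

\emph{Area.} Let $\theta(s)=1$ for $s>0$ and $\theta(s)=0$ for $s\le0$, and define $F:\mathbb Z^2\to\{0,1\}^2\subseteq\mathbb R^2$ by $F(x)=(\theta(f(x)_1),\theta(f(x)_2))$. Put $\eta(a,b)=\det(F(a),F(b))$, which is antisymmetric, and
\[
\omega(a,b,c)=\eta(a,b)+\eta(b,c)+\eta(c,a),
\]
twice the signed area of the triangle $F(a)F(b)F(c)$. If $F(a)=F(b)$, then $\eta(a,b)=0$ and $\eta(b,c)=-\eta(c,a)$, so $\omega(a,b,c)=0$; by cyclic symmetry $\omega$ vanishes whenever two vertices have the same image. Hence $\omega=0$ on all our triangles.

\emph{Nonvanishing.} Sum $\omega$ over the triangles in the square $[-N,N]^2$, where $N>D$. Each interior edge occurs twice with opposite orientations, so what remains is the sum of $\eta$ over the counterclockwise boundary edges. Since $f$ moves points by at most $D<N$, the first coordinate of $F$ is $1$ on the right side and $0$ on the left side, and the second coordinate of $F$ is $1$ on the top side and $0$ on the bottom side. On the left and bottom sides $\eta=0$, since one row of the determinant vanishes. On the right side, $\det((1,s),(1,s'))=s'-s$ telescopes to $1-0$ as we go up. On the top side, $\det((s,1),(s',1))=s-s'$ telescopes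 to $1-0$ as we go left. The total is $2\ne0$, a contradiction. So $\operatorname{asdim}\mathbb Z^2\ge2$.

The collapse step works in any group: with $m+1$ colors, every tuple of more than $m+1$ nearby points acquires a repeated entry. The rest of the argument uses the geometry of the plane in three ways, and each needs a substitute.
\begin{itemize}
\item A general group has no squares with a controllable boundary. We use the whole group instead, that is, infinite chains such as
\begin{equation}\label{eq:z}
z=\sum_{x\in\mathbb Z^2}\big[(x,x+e_1,x+e_1+e_2)-(x,x+e_2,x+e_1+e_2)\big],
\end{equation}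
and a prism operator shows that a map which moves points a bounded distance does not change homology classes.
\item There is no area form that kills tuples with a repeated entry. We alternate the chains instead.
\item There is no evident cycle that is not a boundary. We produce one from a nonzero class in $H_n(G;M)$ by spreading it over $G$.
\end{itemize}

\section{Controlled chains and group homology}\label{sec:chains}

\subsection{The standard resolution}

Let $\mathcal B_k=\mathbb Q[G^{k+1}]$ be the vector space with basis the tuples $\tau=(g_0,\dots,g_k)$, with the right action $\tau g=(g_0g,\dots,g_kg)$ and with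
\[
\partial(g_0,\dots,g_k)=\sum_{i=0}^k(-1)^i(g_0,\dots,\widehat{g_i},\dots,g_k)\quad(k\ge1),\qquad\partial=0\text{ on }\mathcal B_0 .
\]
Each $\mathcal B_k$ is a free right $\mathbb QG$-module on the tuples with $g_0=e$. The complex $\mathcal B_*$ with the augmentation $\mathcal B_0\to\mathbb Q$, $(g)\mapsto1$, is exact, with contraction $\tau\mapsto(e,\tau)$. So $\mathcal B_*$ is a free resolution of $\mathbb Q$, and $H_k(G;M)=H_k(\mathcal B_*\otimes_{\mathbb QG}M)$. We use two standard facts of homological algebra.
\begin{itemize}
\item[(H1)] A short exact sequence $0\to M'\to M\to M''\to0$ of modules induces a long exact sequence $\cdots\to H_{k+1}(G;M'')\to H_k(G;M')\to H_k(G;M)\to\cdots$.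
\item[(H2)] A $\mathbb QG$-linear chain map $\mathcal B_*\to\mathcal B_*$ that is the identity in degree $0$ is $\mathbb QG$-linearly chain homotopic to the identity.
\end{itemize}

\subsection{Controlled chains}

For $R\ge0$ let $T^R_k$ be the set of tuples $(g_0,\dots,g_k)\in G^{k+1}$ with $\operatorname{diam}\{g_0,\dots,g_k\}\le R$. For a $\mathbb Q$-vector space $V$ let $C^R_k(V)$ be the space of all functions $c:G^{k+1}\to V$ supported on $T^R_k$, written as possibly infinite sums $\sum_\tau c(\tau)\tau$, and let $C_k(V)=\bigcup_RC^R_k(V)$. Elements of $C_k(V)$ are \emph{controlled chains}: there may be infinitely many tuples, but their size is bounded.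

Several operators on tuples have to be applied to infinite sums, and one criterion covers them all. Call a $\mathbb Q$-linear map $\Psi:\mathcal B_j\to\mathcal B_{j'}$ \emph{tame} if for every $S$ there is $S'$ such that, whenever $\tau\in T^S_j$ and the coefficient $\Psi(\tau)_\nu$ of a tuple $\nu$ in $\Psi(\tau)$ is nonzero, the entries of $\tau$ and $\nu$ together form a set of diameter at most $S'$.

\begin{lemma}\label{lem:tame}
A tame map $\Psi$ extends to a linear map $C_j(V)\to C_{j'}(V)$ by the formula $(\Psi c)(\nu)=\sum_\tau\Psi(\tau)_\nu\,c(\tau)$. Sums and composites of tame maps are tame, and extension respects sums and composites. Consequently, an identity between tame maps that holds on tuples holds on controlled chains.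
\end{lemma}

\begin{proof}
Let $c\in C^S_j(V)$. If $c(\tau)\neq0$ and $\Psi(\tau)_\nu\ne0$, then all entries of $\tau$ lie within $S'$ of the first entry of $\nu$. Since $d$ is proper, only finitely many $\tau$ qualify, so the sum is finite; and $\nu\in T^{S'}_{j'}$, so $\Psi c\in C^{S'}_{j'}(V)$. For a sum of tame maps take the larger constant $S'$. If $\Psi'$ is tame with constant $S''$ at scale $S'$, then $\Psi'\Psi$ is tame with constant $S'+S''$ at scale $S$, and each coefficient of $\Psi'(\Psi c)$ is a finite double sum whose order may be exchanged.
\end{proof}

For $k\ge1$ the map $\partial$ is tame with $S'=S$, so $C_*(V)$ is a chain complex and each $C^R_*(V)$ is a subcomplex. The chain $z$ of \eqref{eq:z} is a cycle in $C^2_2(\mathbb Q)$: the boundary of its $x$-th term is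
\[
(x+e_1,x+e_1+e_2)-(x,x+e_2)+(x,x+e_1)-(x+e_2,x+e_2+e_1),
\]
and in the sum over $x$ the vertical edges cancel and the horizontal edges cancel.

\subsection{Controlled chains compute group homology}

The complex $C_*(V)$ depends only on the metric space $G$, so it can be compared with $\operatorname{asdim}G$. The next lemma shows that it is also a complex computing group homology. The reason is that $T^R_k$ consists of finitely many free $G$-orbits, and a function on one orbit is a function on $G$. Let $\operatorname{Map}(G,V)$ be the space of all functions $u:G\to V$ with the left action $(gu)(y)=u(g^{-1}y)$.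

\begin{lemma}\label{lem:iso}
The formula $\varphi(\tau\otimes u)=\sum_{x\in G}u(x)\,\tau x$ defines an isomorphism of chain complexes $\varphi:\mathcal B_*\otimes_{\mathbb QG}\operatorname{Map}(G,V)\to C_*(V)$. Hence $H_k(C_*(V))\cong H_k(G;\operatorname{Map}(G,V))$.
\end{lemma}

\begin{proof}
The tuples $\tau x$, $x\in G$, are distinct, and by right-invariance they have the diameter of $\tau$. So the sum is a controlled chain. The map is balanced, since
\[
\varphi(\tau g\otimes u)=\sum_xu(x)\,\tau gx=\sum_yu(g^{-1}y)\,\tau y=\varphi(\tau\otimes gu),
\]
and it commutes with $\partial$ because $\partial(\tau x)=(\partial\tau)x$.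

Let $\mathcal B^R_k=\mathbb Q[T^R_k]$. By right-invariance it is a $\mathbb QG$-submodule of $\mathcal B_k$, free on the set $\Sigma^R_k$ of tuples in $T^R_k$ with $g_0=e$. This set is finite, since the entries of its elements lie in $B(R)$. Therefore
\[
\mathcal B^R_k\otimes_{\mathbb QG}\operatorname{Map}(G,V)=\bigoplus_{\tau\in\Sigma^R_k}\tau\otimes\operatorname{Map}(G,V).
\]
On the other side, $T^R_k$ is the disjoint union of the orbits $\tau G$ with $\tau\in\Sigma^R_k$, and because there are finitely many of them, $C^R_k(V)$ is the direct sum of the spaces of functions on these orbits. The map $\varphi$ carries $\tau\otimes\operatorname{Map}(G,V)$ bijectively onto the functions on $\tau G$, so it is an isomorphism at scale $R$. The sets $\Sigma^R_k$ increase with $R$ and exhaust the basis of $\mathcal B_k$, so $\mathcal B_k\otimes_{\mathbb QG}\operatorname{Map}(G,V)$ is the increasing union of the spaces $\mathcal B^R_k\otimes_{\mathbb QG}\operatorname{Map}(G,V)$, and $\varphi$ is bijective.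
\end{proof}

\section{Vanishing above the asymptotic dimension}\label{sec:vanishing}

\subsection{Bounded displacement}

\begin{lemma}\label{lem:prism}
Let $f:G\to G$ be any map with $d(g,f(g))\le D$ for all $g$. Then $f_*(g_0,\dots,g_j)=(f(g_0),\dots,f(g_j))$ extends to a chain map of $C_*(V)$, and $f_*z-z$ is a boundary for every cycle $z\in C_*(V)$.
\end{lemma}

\begin{proof}
Write $g_i'=f(g_i)$ and define the prism operator
\[
P(g_0,\dots,g_j)=\sum_{i=0}^j(-1)^iQ_i,\qquad Q_i=(g_0,\dots,g_i,g'_i,\dots,g'_j).
\]
Both $f_*$ and $P$ are tame with $S'=S+2D$, and $\partial f_*=f_*\partial$ on tuples. By Lemma~\ref{lem:tame} it suffices to prove $\partial P+P\partial=f_*-\mathrm{id}$ on a tuple $\tau=(g_0,\dots,g_j)$; then $f_*z-z=\partial Pz$ for a cycle $z$.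

Let $E_i=(g_0,\dots,g_{i-1},g'_i,\dots,g'_j)$ for $0\le i\le j+1$. In $\partial P\tau$, omitting $g_i$ from $Q_i$ (position $i$) gives $+E_i$, and omitting $g'_i$ (position $i+1$) gives $-E_{i+1}$. These terms telescope to $E_0-E_{j+1}=f_*\tau-\tau$. The other terms of $\partial P\tau$ omit $g_l$ from $Q_i$ with $l<i$, with sign $(-1)^{i+l}$, or omit $g'_l$ with $l>i$, with sign $(-1)^{i+l+1}$. The same tuples make up $P\partial\tau$: one first omits $g_l$, with sign $(-1)^l$, and then doubles $g_i$, which now has position $i-1$ if $l<i$ and position $i$ if $l>i$. The signs are $(-1)^{i+l-1}$ and $(-1)^{i+l}$ respectively, so these terms cancel.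
\end{proof}

\subsection{Alternation}

After the collapse we are left with a cycle supported on tuples with a repeated entry, and we must show that it bounds. The repeated entries need not be adjacent, and such tuples do not span a subcomplex: $\partial(a,b,a)=(b,a)-(a,a)+(a,b)$. As with the area form in Section~\ref{sec:plane}, what helps is antisymmetry. Define
\[
\operatorname{Alt}(g_0,\dots,g_j)=\frac1{(j+1)!}\sum_\pi\operatorname{sgn}(\pi)\,(g_{\pi(0)},\dots,g_{\pi(j)}),
\]
where $\pi$ runs over the permutations of $\{0,\dots,j\}$. This map is tame with $S'=S$.

\begin{lemma}\label{lem:alt}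
The map $\operatorname{Alt}$ is a chain map of $C_*(V)$ that is chain homotopic to the identity, and it kills every chain supported on tuples with a repeated entry.
\end{lemma}

\begin{proof}
If $g_a=g_b$ with $a\ne b$, then $\pi$ and $(a\,b)\circ\pi$ contribute the same tuple with opposite signs, so $\operatorname{Alt}(g_0,\dots,g_j)=0$. The formula of Lemma~\ref{lem:tame} gives the last assertion.

We show $\partial\operatorname{Alt}=\operatorname{Alt}\partial$ on a tuple $\tau=(g_0,\dots,g_j)$ with $j\ge1$. The terms of $\partial\operatorname{Alt}\tau$ are indexed by a permutation $\pi$ and an omitted position $i$, and carry the sign $(-1)^i\operatorname{sgn}(\pi)$. Fix $l$ and collect the terms with $\pi(i)=l$, those that omit $g_l$. Such a term is determined by $i$ and by the ordering $\rho$ of the remaining $j$ entries, viewed as a permutation of $j$ letters. Expanding the determinant of the permutation matrix of $\pi$ at its entry for $i\mapsto l$ gives $\operatorname{sgn}(\pi)=(-1)^{i+l}\operatorname{sgn}(\rho)$. So the sign of the term is $(-1)^l\operatorname{sgn}(\rho)$, independently of $i$. Each $\rho$ occurs for $j+1$ values of $i$, and $(j+1)/(j+1)!=1/j!$. The collected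 terms therefore add up to $(-1)^l\operatorname{Alt}(g_0,\dots,\widehat{g_l},\dots,g_j)$, and summing over $l$ gives $\operatorname{Alt}\partial\tau$.

It remains to find a homotopy that makes sense on infinite sums, and here Lemma~\ref{lem:iso} does the work. On $\mathcal B_*$ the chain map $\operatorname{Alt}$ is $\mathbb QG$-linear and equals the identity in degree $0$, so by (H2) it is $\mathbb QG$-linearly homotopic to the identity. Hence $\operatorname{Alt}\otimes\mathrm{id}$ is homotopic to the identity on $\mathcal B_*\otimes_{\mathbb QG}\operatorname{Map}(G,V)$. Since $\varphi(\operatorname{Alt}\tau\otimes u)=\sum_xu(x)\operatorname{Alt}(\tau x)=\operatorname{Alt}\varphi(\tau\otimes u)$, this map corresponds under $\varphi$ to $\operatorname{Alt}$ on $C_*(V)$.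
\end{proof}

\subsection{The vanishing statement}

\begin{proposition}\label{prop:vanish}
If $\operatorname{asdim}G\le m$, then $H_k(C_*(V))=0$ for all $k>m$ and all $V$.
\end{proposition}

\begin{proof}
Let $k>m$ and let $z\in C^R_k(V)$ be a cycle. Choose families $\mathcal U_0,\dots,\mathcal U_m$ covering $G$, with members of diameter at most $D$ and distinct members of each $\mathcal U_i$ at distance greater than $R$. For each pair $(i,U)$ with $\emptyset\neq U\in\mathcal U_i$ fix a point $p_{(i,U)}\in U$. For each $g\in G$ choose a pair $(i(g),U(g))$ with $g\in U(g)\in\mathcal U_{i(g)}$, and set $f(g)=p_{(i(g),U(g))}$. Then $d(g,f(g))\le D$, so $f_*z$ is a cycle and $f_*z-z$ is a boundary by Lemma~\ref{lem:prism}.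

Let $(g_0,\dots,g_k)\in T^R_k$. Since $k+1>m+1$, there are $a\ne b$ with $i(g_a)=i(g_b)$. As $d(g_a,g_b)\le R$, the members $U(g_a)$ and $U(g_b)$ coincide, so $f(g_a)=f(g_b)$. Thus $f_*z$ is supported on tuples with a repeated entry. By Lemma~\ref{lem:alt}, $\operatorname{Alt}f_*z=0$, and $f_*z=f_*z-\operatorname{Alt}f_*z$ is a boundary. Hence so is $z$.
\end{proof}

Note that the cover is chosen after the scale $R$ of the cycle. This is why the proposition concerns $C_*(V)$ and not a single complex $C^R_*(V)$: the bounding chain lives at a larger scale.

\subsection{Proof of Theorem~\ref{thm:hd}}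

By Lemma~\ref{lem:iso} and Proposition~\ref{prop:vanish}, it suffices to find a vector space $V$ with $H_n(G;\operatorname{Map}(G,V))\ne0$ for $n=\operatorname{hd}_{\mathbb Q}G$. The definition of $n$ provides a nonzero class with coefficients in some module $M$ about which we know nothing. The point is that every module embeds in one of the form $\operatorname{Map}(G,V)$, and that embeddings of modules are injective on top-degree homology.

\begin{proof}[Proof of Theorem~\ref{thm:hd}]
Let $n=\operatorname{hd}_{\mathbb Q}G<\infty$ and choose $M$ with $H_n(G;M)\neq0$. Let $\operatorname{Map}^\Delta(G,M)$ be the space of functions $u:G\to M$ with the diagonal action $(g\cdot u)(y)=g\,u(g^{-1}y)$. Sending $m\in M$ to the constant function with value $m$ is an injective $\mathbb QG$-map $M\to\operatorname{Map}^\Delta(G,M)$; let $C$ be its cokernel. Since $H_{n+1}(G;C)=0$, the long exact sequence (H1) shows that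
\[
H_n(G;M)\longrightarrow H_n(G;\operatorname{Map}^\Delta(G,M))
\]
is injective, so the target is nonzero.

Let $M_0$ be the vector space underlying $M$. The linear bijection $(\Phi u)(y)=y^{-1}u(y)$ is an isomorphism of modules $\operatorname{Map}^\Delta(G,M)\to\operatorname{Map}(G,M_0)$, because
\[
\Phi(g\cdot u)(y)=y^{-1}g\,u(g^{-1}y)=(g^{-1}y)^{-1}u(g^{-1}y)=(\Phi u)(g^{-1}y).
\]
By Lemma~\ref{lem:iso}, $H_n(C_*(M_0))\cong H_n(G;\operatorname{Map}^\Delta(G,M))\ne0$. If $\operatorname{asdim}G\le m$, then Proposition~\ref{prop:vanish} forces $n\le m$.
\end{proof}

On chains, the composite map of the proof sends $\tau\otimes m\in\mathcal B_n\otimes_{\mathbb QG}M$ to $\sum_{x\in G}(x^{-1}m)\,\tau x$: a finite cycle is translated over the whole group. For $G=\mathbb Z^2$ and $M=\mathbb Q$, the element $[(0,e_1,e_1+e_2)-(0,e_2,e_1+e_2)]\otimes1$ is sent to the cycle $z$ of \eqref{eq:z}.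

\begin{remark}\label{rem:hyp}
The hypothesis $\operatorname{hd}_{\mathbb Q}G<\infty$ is used once, to obtain $H_{n+1}(G;C)=0$. Below the top degree the spreading map can be zero. For $G=\mathbb Z$ we have $H_0(\mathbb Z;\mathbb Q)=\mathbb Q$, whereas $H_0(\mathbb Z;\operatorname{Map}(\mathbb Z,\mathbb Q))$ is the cokernel of $u\mapsto u(\cdot-1)-u$, which is zero because $u(y-1)-u(y)=v(y)$ can be solved recursively in both directions from $u(0)=0$. Rational coefficients allow the division by $(j+1)!$ in $\operatorname{Alt}$, and they keep the homological dimension finite in the presence of torsion: $H_k(\mathbb Z/2;\mathbb Z)\ne0$ for all odd $k$, while finite groups have no higher homology over $\mathbb Q$.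
\end{remark}

\section{Homological dimension and Hirsch length}\label{sec:hirsch}

To apply Theorem~\ref{thm:hd} we compute $\operatorname{hd}_{\mathbb Q}$ for groups with a finite normal series with simple enough factors. A structure theorem then reduces groups of finite Hirsch length to these, and infinite Hirsch length is reduced to the finite case by passing to subgroups.

\subsection{Groups with a finite normal series}

We recall four more facts, for modules over the rational group ring.
\begin{itemize}
\item[(H3)] If $A=\bigcup_iA_i$ is a directed union and $M$ is a $\mathbb QA$-module, then $H_q(A;M)=\varinjlim H_q(A_i;M)$. Indeed, $\mathcal B_q\otimes M$ is a sum of copies of $M$ indexed by the tuples with $g_0=e$, and each such tuple has its entries in some $A_i$.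
\item[(H4)] If $A$ is finite, then $H_q(A;M)=0$ for $q>0$, since averaging makes $\mathbb Q$ a direct summand of $\mathbb QA$.
\item[(H5)] If $L\cong\mathbb Z^r$, then $H_q(L;M)=0$ for $q>r$, because the cells of the universal cover of the $r$-torus give a free resolution of length $r$. Moreover $H_r(L;\mathbb Q)\cong\Lambda^r(L\otimes\mathbb Q)\cong\mathbb Q$, naturally in $L$.
\item[(H6)] (Lyndon--Hochschild--Serre) Let $A\trianglelefteq\Gamma$ and let $M$ be a $\mathbb Q\Gamma$-module. An element $g\in\Gamma$ acts on $H_q(A;M)$ by the map induced by $a\mapsto gag^{-1}$ and $m\mapsto gm$, and $A$ acts trivially. There is a first-quadrant spectral sequence $E^2_{pq}=H_p(\Gamma/A;H_q(A;M))\Rightarrow H_{p+q}(\Gamma;M)$ with differentials $d^j:E^j_{pq}\to E^j_{p-j,\,q+j-1}$, $j\ge2$.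
\end{itemize}
For a character $\chi:\Gamma\to\mathbb Q^*$ let $\mathbb Q_\chi$ be the module $\mathbb Q$ on which $g$ acts as multiplication by $\chi(g)$.

\begin{lemma}\label{lem:series}
Let $\Gamma$ have a series $1=N_0\le N_1\le\dots\le N_s=\Gamma$ with all $N_i\trianglelefteq\Gamma$ and each factor $N_i/N_{i-1}$ either locally finite or torsion-free abelian of finite rank. Let $n=h(\Gamma)$, which is the sum of the ranks of the torsion-free factors. Then
\begin{enumerate}
\item[(a)] $H_k(\Gamma;M)=0$ for all $k>n$ and all $M$;
\item[(b)] $H_n(\Gamma;\mathbb Q_\chi)\ne0$ for some character $\chi:\Gamma\to\mathbb Q^*$.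
\end{enumerate}
Hence $\operatorname{hd}_{\mathbb Q}\Gamma=n$.
\end{lemma}

\begin{proof}
We use induction on $s$. For $s=0$ the group is trivial and $n=0$. Let $s\ge1$, $A=N_1$ and $\bar\Gamma=\Gamma/A$, which has the shorter series $N_i/A$. Characters of $\bar\Gamma$ are viewed as characters of $\Gamma$ trivial on $A$.

\emph{Case 1: $A$ is locally finite.} Then $h(\bar\Gamma)=n$. By (H3) and (H4), $H_q(A;M)=0$ for $q>0$, so the spectral sequence is concentrated in the row $q=0$ and $H_k(\Gamma;M)\cong H_k(\bar\Gamma;H_0(A;M))$. This gives (a). If $\bar\chi$ is a character of $\bar\Gamma$ as in (b), then $A$ acts trivially on $\mathbb Q_{\bar\chi}$, so $H_0(A;\mathbb Q_{\bar\chi})=\mathbb Q_{\bar\chi}$ and $H_n(\Gamma;\mathbb Q_{\bar\chi})\cong H_n(\bar\Gamma;\mathbb Q_{\bar\chi})\neq0$.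

\emph{Case 2: $A$ is torsion-free abelian of rank $r$.} Then $h(\bar\Gamma)=n-r$. The finitely generated subgroups of $A$ are free abelian of rank at most $r$, so $H_q(A;M)=0$ for $q>r$ by (H3) and (H5). Together with (a) for $\bar\Gamma$ this shows that $E^2_{pq}=0$ unless $p\le n-r$ and $q\le r$. This gives (a). In total degree $n$ only the corner $(p,q)=(n-r,r)$ can be nonzero. A differential leaving the corner lands in row $r+j-1>r$, and one entering it starts in column $n-r+j>n-r$, so both vanish. Therefore
\begin{equation}\label{eq:corner}
H_n(\Gamma;M)\cong H_{n-r}(\bar\Gamma;H_r(A;M)).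
\end{equation}

The finitely generated subgroups $L\le A$ of rank exactly $r$ form a directed family with union $A$, and an inclusion $L\le L'$ of two of them induces an isomorphism $L\otimes\mathbb Q\to L'\otimes\mathbb Q$. By (H3) and (H5), $H_r(A;\mathbb Q)$ is a direct limit of one-dimensional spaces along isomorphisms, so it is one-dimensional. Thus $\Gamma$ acts on it through a character $\psi$, trivial on $A$. By induction choose a character $\bar\chi$ of $\bar\Gamma$ with $H_{n-r}(\bar\Gamma;\mathbb Q_{\bar\chi})\ne0$, and put $\chi=\psi^{-1}\bar\chi$. Since $A$ acts trivially on $\mathbb Q_\chi$, we have $H_r(A;\mathbb Q_\chi)\cong H_r(A;\mathbb Q)\otimes\mathbb Q_\chi\cong\mathbb Q_{\psi\chi}=\mathbb Q_{\bar\chi}$ as $\bar\Gamma$-modules. Now \eqref{eq:corner} gives $H_n(\Gamma;\mathbb Q_\chi)\cong H_{n-r}(\bar\Gamma;\mathbb Q_{\bar\chi})\neq0$.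
\end{proof}

\begin{example}
The twist by $\chi$ cannot be avoided. For the group $\Gamma=A\rtimes\langle t\rangle$ of Example~\ref{ex:BS}, $t$ acts on $H_1(A;\mathbb Q)=A\otimes\mathbb Q$ by $\psi(t)=2$. For a module $W$ over $\langle t\rangle\cong\mathbb Z$, the group $H_1(\langle t\rangle;W)$ is the kernel of $t-1$ on $W$. So \eqref{eq:corner} gives $H_2(\Gamma;\mathbb Q)\cong H_1(\langle t\rangle;\mathbb Q_\psi)=0$, but $H_2(\Gamma;\mathbb Q_{\psi^{-1}})\cong H_1(\langle t\rangle;\mathbb Q)=\mathbb Q$. Theorem~\ref{thm:hd} forgets the module structure of the coefficients, and it yields $\operatorname{asdim}\Gamma\ge2$.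
\end{example}

\subsection{Finite Hirsch length}

An extension $G$ of a locally finite group $G/N$ by a locally finite group $N$ is locally finite: if $H\le G$ is finitely generated, then $HN/N$ is finite, so $H\cap N$ has finite index in $H$, is finitely generated, and hence is finite. It follows that a product of finitely many locally finite normal subgroups is locally finite, and, by a directed union, that every group $G$ has a maximal locally finite normal subgroup $\Lambda(G)$. We use the following theorem of Hillman and Linnell \cite{HL}: \emph{if $G$ is elementary amenable and $h(G)<\infty$, then $G/\Lambda(G)$ has a solvable normal subgroup of finite index.}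

\begin{lemma}\label{lem:structure}
Let $G$ be elementary amenable with $h(G)<\infty$. Then $G$ has a normal subgroup $G_0$ of finite index, with $h(G_0)=h(G)$, that has a series as in Lemma~\ref{lem:series}. Moreover $h(G)=0$ if and only if $G$ is locally finite.
\end{lemma}

\begin{proof}
Let $S$ be a solvable normal subgroup of finite index in $G/\Lambda(G)$ and let $G_0$ be its preimage in $G$. Then $G_0$ is normal of finite index, so $h(G_0)=h(G)$. Let $S=S^{(0)}\ge S^{(1)}\ge\dots\ge S^{(l)}=1$ be the derived series. By additivity, $\sum_ih(S^{(i)}/S^{(i+1)})=h(S)\le h(G_0)<\infty$. Let $T_i$ be the preimage in $S^{(i)}$ of the torsion subgroup of the abelian group $S^{(i)}/S^{(i+1)}$. All $S^{(i)}$ and $T_i$ are characteristic in $S$. The factor $T_i/S^{(i+1)}$ is torsion abelian, hence locally finite, and $S^{(i)}/T_i$ is torsion-free abelian of finite rank. The preimages of these subgroups in $G_0$ are normal in $G_0$, the smallest being $\Lambda(G)$; adding the term $1$ gives the required series.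

If $G$ is locally finite, then $h(G)=0$. Conversely, if $h(G)=0$, then the torsion-free factors of the series have rank $0$ and are trivial. So $G$ is obtained from locally finite groups by finitely many extensions, and it is locally finite.
\end{proof}

If $h(G)=n<\infty$, Lemmas~\ref{lem:structure} and~\ref{lem:series} give $\operatorname{hd}_{\mathbb Q}G_0=n$, and Theorem~\ref{thm:hd} gives
\begin{equation}\label{eq:finitecase}
\operatorname{asdim}G\ge\operatorname{asdim}G_0\ge n=h(G).
\end{equation}

\subsection{Infinite Hirsch length}

Theorem~\ref{thm:hd} requires finite homological dimension, so when $h(G)=\infty$ we apply it to subgroups. The following lemma and the upper bound below are proved by induction along the definition of the class: a property that holds for finite and for abelian groups, and that passes to extensions and to directed unions of elementary amenable groups, holds for all elementary amenable groups. Since subgroups and quotients of countable groups are countable, the induction stays among countable groups.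

\begin{lemma}\label{lem:infinite}
If $G$ is elementary amenable and $h(G)=\infty$, then $G$ has subgroups of arbitrarily large finite Hirsch length.
\end{lemma}

\begin{proof}
The property to be propagated is the implication in the statement; it holds vacuously when $h(G)<\infty$, in particular for finite groups. An abelian group of infinite rank contains $\mathbb Z^k$ for all $k$. Let $N\trianglelefteq G$, suppose $N$ and $G/N$ have the property, and let $h(G)=\infty$. If $h(N)=\infty$, use subgroups of $N$. Otherwise $h(G/N)=\infty$, and the preimage in $G$ of a subgroup $H\le G/N$ with $h(H)<\infty$ has finite Hirsch length $h(N)+h(H)\ge h(H)$. Finally, let $G=\bigcup_iG_i$ be a directed union of groups with the property and let $\sup_ih(G_i)=\infty$. If some $h(G_i)=\infty$, use subgroups of $G_i$; otherwise use the $G_i$ themselves.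
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:group}]
If $h(G)<\infty$, this is \eqref{eq:finitecase}. If $h(G)=\infty$, then for every $c$ Lemma~\ref{lem:infinite} gives $H\le G$ with $c\le h(H)<\infty$, and $\operatorname{asdim}G\ge\operatorname{asdim}H\ge h(H)\ge c$. So $\operatorname{asdim}G=\infty$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\subsection{The upper bound}\label{ss:upper}

We use two results of Dranishnikov and Smith \cite{DS} on countable groups: $\operatorname{asdim}G$ is the supremum of $\operatorname{asdim}H$ over the finitely generated subgroups $H\le G$, and $\operatorname{asdim}G\le\operatorname{asdim}N+\operatorname{asdim}G/N$ for $N\trianglelefteq G$.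

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:group}]
We propagate the property $\operatorname{asdim}G\le h(G)$. Finite groups have asymptotic dimension $0$. If $G$ is abelian, a finitely generated subgroup is $\mathbb Z^k\times(\text{finite})$ with $k\le h(G)$, since $\mathbb Z^k\otimes\mathbb Q$ embeds in $G\otimes\mathbb Q$; its asymptotic dimension is at most $k$ by subadditivity and $\operatorname{asdim}\mathbb Z=1$. For an extension, $\operatorname{asdim}G\le\operatorname{asdim}N+\operatorname{asdim}G/N\le h(N)+h(G/N)=h(G)$. For a directed union $G=\bigcup_iG_i$, a finitely generated subgroup $H$ lies in some $G_i$, so $\operatorname{asdim}H\le\operatorname{asdim}G_i\le h(G_i)\le h(G)$.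
\end{proof}

\section{Box spaces and limits of subgroups}\label{sec:box}

\subsection{Uniform covers of the pieces}

The asymptotic dimension of a box space is a statement about covering all pieces with the same constants.

\begin{lemma}\label{lem:uniform}
We have $\operatorname{asdim}\square_\sigma G\le m$ if and only if for every $r$ there is $D$ such that every piece $G/G_\alpha$ is covered by $m+1$ families with members of diameter at most $D$ and distinct members of each family at $d_\alpha$-distance greater than $r$.
\end{lemma}

\begin{proof}
Suppose $\operatorname{asdim}\square_\sigma G\le m$ and apply the definition to the controlled set $E=\bigcup_\alpha\{(p,q):d_\alpha(p,q)\le r\}$. The union of the sets $U\times U$ satisfies \eqref{eq:controlled} for some $D_0$ and $I_0$. Intersect all members with the piece $G/G_\alpha$. Distinct members of one family stay more than $r$ apart, and the diameters are at most $D_0$ if $\alpha\notin I_0$ and at most $\operatorname{diam}G/G_\alpha$ if $\alpha\in I_0$. As $I_0$ and the pieces are finite, a common bound $D$ exists.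

Conversely, let $E$ satisfy \eqref{eq:controlled} with data $r$ and $I_0$. Let $\mathcal U_i$ be the union of the $i$-th families of the pieces with $\alpha\notin I_0$, and add the single set $X_0=\bigsqcup_{\alpha\in I_0}G/G_\alpha$ to $\mathcal U_0$. The union of the sets $U\times U$ is controlled with data $D$ and $I_0$. A pair in $E$ lies either in $X_0^2$ or in one piece at distance at most $r$, so its two points do not lie in distinct members of one family.
\end{proof}

In particular, if every member of a family $\sigma$ occurs in a family $\sigma'$, then $\operatorname{asdim}\square_\sigma G\le\operatorname{asdim}\square_{\sigma'}G$.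

\subsection{Balls in the pieces}

For a subgroup $L\le G$ put $\delta_L(b,b')=\min_{k\in L}d(bk,b')$; the minimum exists because $d$ is proper. By right-invariance $d(bk,b'k')=d(bkk'^{-1},b')$, so $\delta_L(b,b')=\min_{k,k'\in L}d(bk,b'k')$. This expression is symmetric, depends only on $bL$ and $b'L$, and vanishes only if $bL=b'L$; and $d(bkk',b'')\le d(bk,b')+d(b'k',b'')$ gives the triangle inequality. So $\delta_L$ is the quotient metric on $G/L$, and $d_\alpha=\delta_{G_\alpha}$. If $N$ is normal, then $\delta_N$ is a proper right-invariant metric on the group $G/N$: its $R$-ball at the identity is the image of $B(R)$, and $\delta_N(bg,b'g)=\min_kd(b\,gkg^{-1},b')=\delta_N(b,b')$.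

Near the point $xG_\alpha$ the geometry of a piece is governed by a conjugate of $G_\alpha$. Indeed, multiplying on the right by $(xh')^{-1}$ gives $d(bxh,b'xh')=d(bxhh'^{-1}x^{-1},b')$, so
\begin{equation}\label{eq:conj}
d_\alpha(bxG_\alpha,b'xG_\alpha)=\delta_{xG_\alpha x^{-1}}(b,b').
\end{equation}
This is why $\bar\sigma^c$, rather than $\bar\sigma$, appears in Theorem~\ref{thm:box}(1).

\begin{lemma}\label{lem:balls}
Let $N\in\bar\sigma^c$ be normal in $G$. For every $R$, the $R$-ball at the identity of $(G/N,\delta_N)$ embeds isometrically in some piece $G/G_\alpha$.
\end{lemma}

\begin{proof}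
The ball $B(R)$ is finite, and it is symmetric since $d(g^{-1},e)=d(e,g)$. Let $L\le G$ and $b,b'\in B(R)$. A minimizing $k\in L$ for $\delta_L(b,b')$ satisfies $d(bkb'^{-1},e)=d(bk,b')\le d(b,b')\le2R$, so $k$ lies in the finite set $F_R=B(R)B(2R)B(R)$. Hence $\delta_L$ on $B(R)\times B(R)$ depends only on $L\cap F_R$. Since $N\in\bar\sigma^c$, there are $\alpha$ and $x$ with $xG_\alpha x^{-1}\cap F_R=N\cap F_R$. By \eqref{eq:conj}, $d_\alpha(bxG_\alpha,b'xG_\alpha)=\delta_N(b,b')$ for $b,b'\in B(R)$. So $bN\mapsto bxG_\alpha$, for $b\in B(R)$, is a well-defined isometric embedding.
\end{proof}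

\subsection{Proof of Theorem~\ref{thm:box}}

\begin{proof}[Proof of part (1)]
Suppose $\operatorname{asdim}\square_\sigma G\le m$. We show $\operatorname{asdim}G/N\le m$; then $h(G/N)\le m$ by the lower bound in Theorem~\ref{thm:group}, which applies because $N$ is normal and $G/N$ is elementary amenable.

Fix $r$ and take $D$ from Lemma~\ref{lem:uniform}. Lemma~\ref{lem:balls} gives a cover of each ball of $G/N$ with constants $r$ and $D$, but the covers of different balls are unrelated, so we pass to a limit. For $R\in\mathbb N$, pull back the cover of a piece along an embedding of the $R$-ball, and choose for each point $p$ of the ball a color $c_R(p)\in\{0,\dots,m\}$ and a member of that color containing $p$. Write $p\sim_Rq$ if the same color and member were chosen for $p$ and $q$. The classes of $\sim_R$ are monochromatic and have diameter at most $D$, and two inequivalent points of the same color are at distance greater than $r$.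

Fix a nonprincipal ultrafilter on $\mathbb N$, and say that a statement holds for \emph{most} $R$ if the set of such $R$ belongs to it. Finitely many statements that each hold for most $R$ hold simultaneously for most $R$, and if a statement does not hold for most $R$, then its negation does. Each point of $G/N$ lies in the $R$-ball for all large $R$, hence for most $R$. Let $c(p)$ be the unique color with $c_R(p)=c(p)$ for most $R$, and let $p\sim q$ mean that $p\sim_Rq$ for most $R$. Then $\sim$ is an equivalence relation on $G/N$. If $p\sim q$, some $R$ has $p\sim_Rq$, $c_R(p)=c(p)$ and $c_R(q)=c(q)$; so $c(p)=c(q)$ and $\delta_N(p,q)\le D$. If $c(p)=c(q)$ and $p\not\sim q$, some $R$ has $c_R(p)=c_R(q)$ and $p\not\sim_Rq$; so $\delta_N(p,q)>r$. The classes of $\sim$, sorted by color, form the required cover.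
\end{proof}

\begin{proof}[Proof of part (2)]
Let $N\in\bar\sigma^c$ be normal and locally finite. Then $h(N)=0$, so $h(G/N)=h(G)$, and part~(1) gives $\operatorname{asdim}\square_\sigma G\ge h(G)$. Every member of $\sigma$ is a finite-index subgroup, so Lemma~\ref{lem:uniform} and Theorem~\ref{thm:chain} give $\operatorname{asdim}\square_\sigma G\le\operatorname{asdim}\square_FG\le h(G)$. If the family of conjugates is separating, which is the case if $\sigma$ is, then every neighborhood of $\{e\}$ in $2^G$ contains some $xG_\alpha x^{-1}$, so $\{e\}\in\bar\sigma^c$.
\end{proof}

\begin{proof}[Proof of part (3)]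
Now $\bar\sigma=\bar\sigma^c$ is a compact set of normal subgroups. The maximum exists because the numbers $h(G/N)$ are integers bounded by $h(G)$, and the inequality $\ge$ is part~(1).

For $\le$ the idea is to sort the pieces into finitely many classes, each consisting of quotients of one group of controlled Hirsch length, and to apply Theorem~\ref{thm:chain} to these groups. Containing $N$ is not an open condition on a subgroup, but containing a finite subset of $N$ is; so we approximate $N$ from inside without changing its Hirsch length. Let $N\in\bar\sigma$. It is the directed union of the normal closures $\langle\!\langle F\rangle\!\rangle$ in $G$ of its finite subsets $F$, and $h(N)\le h(G)<\infty$. So the supremum defining $h(N)$ is attained: there is a finite set $F_N\subseteq N$ with $h(\langle\!\langle F_N\rangle\!\rangle)=h(N)$. The set $\{H\in\bar\sigma:F_N\subseteq H\}$ is open in $\bar\sigma$ and contains $N$. By compactness, the sets belonging to finitely many $N_1,\dots,N_t$ cover $\bar\sigma$. Let $I_j=\{\alpha\in I:F_{N_j}\subseteq G_\alpha\}$, so that $I=\bigcup_jI_j$.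

Fix $j$ with $I_j\ne\emptyset$ and let $K_j=\bigcap_{\alpha\in I_j}G_\alpha$, a normal subgroup containing $\langle\!\langle F_{N_j}\rangle\!\rangle$. The group $G/K_j$ is elementary amenable, and it is residually finite because $K_j$ is an intersection of finite-index normal subgroups. It is a quotient of $G/\langle\!\langle F_{N_j}\rangle\!\rangle$, so additivity gives
\[
h(G/K_j)\le h(G/\langle\!\langle F_{N_j}\rangle\!\rangle)=h(G)-h(N_j)=h(G/N_j).
\]
Give $G/K_j$ the metric $\delta_{K_j}$. For $\alpha\in I_j$ we have
\[
\min_{h\in G_\alpha}\delta_{K_j}(bh,b')=\min_{h\in G_\alpha,\,k\in K_j}d(bhk,b')=\delta_{G_\alpha}(b,b'),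
\]
so $G/G_\alpha$ is isometric to the piece $(G/K_j)/(G_\alpha/K_j)$ of $\square_F(G/K_j)$. Let $m=\max_{N\in\bar\sigma}h(G/N)$. Theorem~\ref{thm:chain} gives $\operatorname{asdim}\square_F(G/K_j)\le h(G/K_j)\le m$, so by Lemma~\ref{lem:uniform} for every $r$ there is $D_j$ that works for all pieces with $\alpha\in I_j$, with $m+1$ colors. The maximum of the finitely many $D_j$ works for all $\alpha\in I$, and Lemma~\ref{lem:uniform} gives $\operatorname{asdim}\square_\sigma G\le m$.

Finally, since $h(G)<\infty$, we have $h(G/N)=h(G)$ if and only if $h(N)=0$, which by Lemma~\ref{lem:structure} holds if and only if $N$ is locally finite.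
\end{proof}

\begin{remark}
The last assertion of part~(3) fails without the hypothesis $h(G)<\infty$. Let $G=\bigoplus_{i\ge1}\mathbb Z$ and $G_n=\{x:x_i\in n\mathbb Z\text{ for }2\le i\le n\}$ for $n\ge2$. Every $G_n$ contains the first summand $N$, and an element $x\notin N$ with $x_i\neq0$, $i\ge2$, lies outside $G_n$ once $n>\max(i,|x_i|)$. So $G_n\to N$, and part~(1) gives $\operatorname{asdim}\square_\sigma G\ge h(G/N)=\infty=h(G)$, although every element of $\bar\sigma$ contains $N\cong\mathbb Z$.
\end{remark}

\begin{remark}
The proof of Theorem~\ref{thm:box} uses only the inequality $\operatorname{asdim}\square_FG\le h(G)$ from Theorem~\ref{thm:chain}. The same then holds for Theorem~\ref{thm:main}: semi-conjugacy-separating families are separating, and so are the families defining $\square_fG$ and $\square_FG$, so part~(2) evaluates all three box spaces, while Theorem~\ref{thm:group} evaluates $\operatorname{asdim}G$.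
\end{remark}

\begin{thebibliography}{9}

\bibitem{Chou}
Chou, Illinois J. Math. \textbf{24} (1980).

\bibitem{DS}
Dranishnikov and Smith, \emph{Asymptotic dimension of discrete groups}, Fund. Math. \textbf{189} (2006).

\bibitem{FSW}
Martin Finn-Sell and Jianchao Wu, \emph{The Asymptotic Dimension of Box Spaces for Elementary Amenable Groups}, arXiv:1508.05018 (2015).

\bibitem{HL}
Hillman and Linnell, \emph{Elementary amenable groups of finite Hirsch length are locally-finite by virtually-solvable}, J. Austral. Math. Soc. Ser. A \textbf{52} (1992), 237--241.

\end{thebibliography}
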